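\title{Miller forcing and the Hurewicz property of ground model spaces}

\begin{abstract}
We study which ground model spaces remain Hurewicz after a single Miller real is added. Over every model of CH we construct a set of reals that contains no copy of the Cantor set and is Hurewicz in all finite powers, but is not Hurewicz in any Miller extension. In the opposite direction, if $\nu$ is a finite Borel measure on $2^\omega$ and $X\subseteq 2^\omega$ meets every $\nu$-null Borel set of the ground model in a set that is Hurewicz in the extension, then $X$ is Hurewicz in the extension. In particular, every ground model Sierpi\'nski set is Hurewicz in every Miller extension.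
\end{abstract}

\section{Introduction}\label{sec:intro}

A sequence $\langle W_n:n\in\omega\rangle$ of subsets of a topological space $X$ is a \emph{$\gamma$-cover} of $X$ if every point of $X$ belongs to $W_n$ for all but finitely many $n$. The space $X$ has the \emph{Hurewicz property}, or \emph{is Hurewicz}, if for every sequence $\langle\mathcal U_n:n\in\omega\rangle$ of open covers of $X$ there are finite subfamilies $\mathcal V_n\subseteq\mathcal U_n$ such that $\langle\bigcup\mathcal V_n:n\in\omega\rangle$ is a $\gamma$-cover of $X$. The definition isolates what $\sigma$-compact spaces do with a sequence of covers. If $X=\bigcup_jK_j$ with $K_j$ compact and increasing, let $\mathcal V_n$ be a finite subfamily of $\mathcal U_n$ covering $K_n$; a point of $K_j$ then lies in $\bigcup\mathcal V_n$ for all $n\ge j$. In particular, compact spaces and countable spaces are Hurewicz.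

Let $V$ be a model of ZFC, let $V[G]$ be a forcing extension of $V$, and let $X\in V$ be a topological space. In $V[G]$ we give $X$ the topology generated by its ground model topology. The points of $X$ stay the same, but both quantifiers in the definition of the Hurewicz property change their range: there are new sequences of covers to be handled, and new finite selections with which to handle them. We ask which side wins when the forcing is Miller's rational perfect set forcing $\mathbb M$. Its conditions are the \emph{superperfect trees}: nonempty sets $T\subseteq\omega^{<\omega}$ that are closed under initial segments and in which every node has an extension with infinitely many immediate successors in $T$. The order is inclusion, $S\le T$ if and only if $S\subseteq T$. Throughout, $G$ is $\mathbb M$-generic over $V$, so we add a single Miller real and do not iterate.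

The two simplest cases point in opposite directions. A countable space remains countable, hence Hurewicz. The ground model Cantor set $2^\omega\cap V$ is compact in $V$, but it is not Hurewicz in $V[G]$, and neither is any metrizable space that contains a copy of $2^\omega$ in $V$ (Proposition~\ref{prop:cantor}). These two cases settle the matter for $\sigma$-compact metrizable spaces. An uncountable compact metrizable space contains a copy of $2^\omega$, so a $\sigma$-compact metrizable space without such a copy is countable; thus such a space remains Hurewicz exactly when it contains no copy of $2^\omega$. Since Hurewicz spaces imitate $\sigma$-compact ones, one may guess that a copy of $2^\omega$ is the only obstruction in general.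

A natural test case is a \emph{Sierpi\'nski set}, an uncountable subset of $2^\omega$ whose intersection with every Lebesgue null set is countable. Such sets exist, for example, under CH. They are Hurewicz (Example~\ref{ex:sierpinski}), and they contain no copy of $2^\omega$: a copy of $2^\omega\cong2^\omega\times2^\omega$ splits into uncountably many pairwise disjoint copies of $2^\omega$, only countably many of which have positive measure, so it contains an uncountable null set. The following problem comes from Repov\v{s} and Zdomskyy \cite{RZ}.

\medskip
\noindent\textbf{Question.}
\begin{enumerate}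
\item[(1)] Let $V$ be a ground model and let $X\in V$ be a metrizable space that, in $V$, is Hurewicz and contains no copy of $2^\omega$. Must $X$ be Hurewicz in $V[G]$ for every $\mathbb M$-generic $G$ over $V$?
\item[(2)] Let $X\in V$ be a Sierpi\'nski set in the sense of $V$ that is Hurewicz in $V$. Must $X$ be Hurewicz in $V[G]$?
\end{enumerate}
\medskip

The answer to (1) is no and the answer to (2) is yes.

\begin{theorem}\label{thm:A}
Let $V\models\mathrm{CH}$. There is $X\in V$, $X\subseteq(2^\omega)^\omega\cong2^\omega$, such that in $V$ the space $X$ contains no copy of $2^\omega$ and $X^k$ is Hurewicz for all $k\ge1$ \textup{(}in particular, $X$ is Hurewicz\textup{)}, but for every $\mathbb M$-generic $G$ over $V$ the space $X$ is not Hurewicz in $V[G]$.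
\end{theorem}

Models of CH exist, for example the extension of any model by $\mathrm{Col}(\omega_1,2^\omega)$, so Theorem~\ref{thm:A} refutes (1).

\begin{theorem}\label{thm:B}
Let $V$ be any ground model, let $G$ be $\mathbb M$-generic over $V$, let $\nu\in V$ be a finite Borel measure on $2^\omega$ in the sense of $V$, and let $X\in V$, $X\subseteq2^\omega$. Suppose that for every $\nu$-null Borel set $N\in V$ the space $X\cap N$ is Hurewicz in $V[G]$. Then $X$ is Hurewicz in $V[G]$.
\end{theorem}

\begin{corollary}\label{cor:sierpinski}
For every ground model $V$ and every $\mathbb M$-generic $G$ over $V$, each Sierpi\'nski set of $V$ is Hurewicz in $V[G]$.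
\end{corollary}

\begin{proof}
Let $\nu$ be Lebesgue measure. For every null Borel set $N\in V$ the set $X\cap N$ is countable in $V$, hence countable in $V[G]$, hence Hurewicz in $V[G]$. Apply Theorem~\ref{thm:B}.
\end{proof}

Both theorems rest on one feature of $\mathbb M$. Below any condition, the ground model can lay out a tree of decisions indexed by $\omega^{<\omega}$, and the generic real selects a branch through it (Section~\ref{sec:fusion}). The ground model does not know the branch, but the index tree is countable, so it can prepare for all nodes at once. For Theorem~\ref{thm:A} every node receives its own coordinate of $(2^\omega)^\omega$, and a single ground model point defeats a proposed bound along every branch (Section~\ref{sec:cantor}); a recursion of length $\omega_1$ collects such points into $X$ (Section~\ref{sec:counter}). For Theorem~\ref{thm:B} every node receives its own term of a convergent series, and a single ground model null set absorbs the errors along every branch (Section~\ref{sec:measure}).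

\section{Criteria for the Hurewicz property}\label{sec:hurewicz}

We write $\forall^\infty n$ for ``for all but finitely many $n$'', and $h\le^*f$ for $\forall^\infty n\ h(n)\le f(n)$. For sequences, $s\subseteq t$ means that $s$ is an initial segment of $t$, and $g|n$ is the initial segment of $g$ of length $n$. For $\sigma\in2^{<\omega}$ let $[\sigma]=\{x\in2^\omega:\sigma\subset x\}$. When $Y$ is a subspace of $K$, every relatively open set is the trace of an open subset of $K$, so we may and do take covers of $Y$ to consist of open subsets of $K$.

The two lemmas of this section are theorems of ZFC, and we use them both in $V$ and in $V[G]$. The first extends the argument for $\sigma$-compact spaces: the $\sigma$-compact set may be larger than $Y$ and may depend on the sequence of covers.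

\begin{lemma}\label{lem:sigma}
Let $K$ be a compact metrizable space and $Y\subseteq K$. Suppose that for every $G_\delta$ set $H\subseteq K$ with $Y\subseteq H$ there is a $\sigma$-compact set $L$ with $Y\subseteq L\subseteq H$. Then $Y$ is Hurewicz.
\end{lemma}

\begin{proof}
Let $\mathcal U_n$ be families of open subsets of $K$ covering $Y$. The set $H=\bigcap_n\bigcup\mathcal U_n$ is a $G_\delta$ set containing $Y$. Take $Y\subseteq L=\bigcup_jK_j\subseteq H$ with $K_j$ compact and increasing. Since $K_n\subseteq\bigcup\mathcal U_n$, a finite $\mathcal V_n\subseteq\mathcal U_n$ covers $K_n$. A point of $Y$ lies in some $K_j$, and then in $\bigcup\mathcal V_n$ for all $n\ge j$.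
\end{proof}

The second lemma turns the finite selections $\mathcal V_n$ into a single function $f\in\omega^\omega$, an object that a forcing argument can decide value by value. Call $\langle W^n_m:n,m\in\omega\rangle$ an \emph{array for $Y$} if, for each $n$, the sets $W^n_m$ increase with $m$ and $Y\subseteq\bigcup_mW^n_m$. A function $f\in\omega^\omega$ \emph{bounds} the array on $Y$ if $\forall x\in Y\ \forall^\infty n\ x\in W^n_{f(n)}$.

\begin{lemma}\label{lem:arrays}
\begin{enumerate}
\item[(a)] If $Y$ is Hurewicz, then every array of open sets for $Y$ is bounded on $Y$ by some $f$.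
\item[(b)] If $Y$ is Hurewicz and $x\mapsto h_x$ is a continuous map $Y\to\omega^\omega$, then there is $f\in\omega^\omega$ with $h_x\le^*f$ for all $x\in Y$.
\item[(c)] If $Y\subseteq2^\omega$ and every array of clopen subsets of $2^\omega$ for $Y$ is bounded on $Y$ by some $f$, then $Y$ is Hurewicz.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply the Hurewicz property to $\mathcal U_n=\{W^n_m:m\in\omega\}$. Since the sets increase with $m$, the union of the finite family $\mathcal V_n$ is contained in $W^n_{f(n)}$ for some $f(n)$.

(b) The sets $W^n_m=\{x\in Y:h_x(n)\le m\}$ form an array of open subsets of $Y$, and $f$ bounds it exactly when $h_x\le^*f$ for all $x\in Y$.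

(c) Let $\mathcal U_n$ be covers of $Y$ by open subsets of $2^\omega$. Let $W^n_m$ be the union of those $[\sigma]$ with $|\sigma|\le m$ that are contained in some member of $\mathcal U_n$. This is a finite union, so $W^n_m$ is clopen and is covered by finitely many members of $\mathcal U_n$. If $x\in Y$ and $x\in U\in\mathcal U_n$, then $[x|m]\subseteq U$ for some $m$, so $x\in W^n_m$. Hence we have an array for $Y$. Let $f$ bound it, and choose finite $\mathcal V_n\subseteq\mathcal U_n$ covering $W^n_{f(n)}$.
\end{proof}

\medskip
\noindent\textbf{Clopen sets in $V$ and in $V[G]$.}
A clopen subset of $2^\omega$ is a finite union of sets $[\sigma]$, so it is coded by a finite set of strings. The codes are the same in $V$ and $V[G]$; inclusions and Boolean operations can be read off the codes; and whether a point $x\in V$ belongs to the set with a given code does not depend on the model. We therefore identify a clopen set of $V$ with the clopen set of $V[G]$ that has the same code. If $X\in V$ is a subspace of $2^\omega$, the sets $[\sigma]\cap X$ form a base of the topology of $X$ in $V[G]$, so this topology is the subspace topology from $(2^\omega)^{V[G]}$. The same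 remarks apply to $(2^\omega)^\omega$.

\section{Miller forcing and fusion schemes}\label{sec:fusion}

We use the following standard facts about forcing. A condition $T$ forces $\varphi$ if and only if $\varphi$ holds in $V[G]$ for every generic $G\ni T$, and no condition forces both a statement and its negation. A statement holds in $V[G]$ if and only if some $T\in G$ forces it. If $T\in G$ and $D\in V$ is dense below $T$, then $G\cap D\ne\emptyset$. If $A\in V$ and $T\Vdash\exists a\in A\ \varphi(a)$, then there are $T'\le T$ and $a\in A$ with $T'\Vdash\varphi(a)$; in particular, names for natural numbers and for clopen sets can be \emph{decided} by extending the condition.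

A node of a tree $T$ is \emph{$\omega$-splitting} if it has infinitely many immediate successors in $T$. For $t\in T\in\mathbb M$ the tree $(T)_t=\{u\in T:u\subseteq t\text{ or }t\subseteq u\}$ is a condition below $T$, and $t$ is its only node of length $|t|$. Every condition has nodes of every length. We write $[T]$ for the set of infinite branches of $T$.

\begin{lemma}\label{lem:real}
Let $G$ be $\mathbb M$-generic over $V$.
\begin{enumerate}
\item[(a)] The set $\bigcap_{T\in G}[T]$ has exactly one element $g\in\omega^\omega$, the \emph{Miller real}.
\item[(b)] If $S\in G$ and $t\subset g$, then $(S)_t\in G$.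
\item[(c)] $g\notin V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Conditions with exactly one node of length $n$ are dense, so $G$ contains such a condition $S_n$, with node $u_n$. If $T\in G$, a common extension of $T$ and $S_n$ has a node of length $n$, which must be $u_n$; so $u_n\in T$. Taking $T=S_{n'}$ with $n'<n$ gives $u_{n'}\subseteq u_n$. Thus $g=\bigcup_nu_n$ is a branch of every $T\in G$, and every element of $\bigcap_n[S_n]$ equals $g$.

(b) By (a), $t\in S$. The conditions contained in $(S)_{t'}$ for some $t'\in S$ with $|t'|=|t|$ are dense below $S$, so $(S)_{t'}\in G$ for some such $t'$. Then $g\in[(S)_{t'}]$, so $t'=g||t|=t$.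

(c) Let $r\in\omega^\omega\cap V$ and $T\in\mathbb M$. At most one immediate successor of an $\omega$-splitting node of $T$ is an initial segment of $r$, so $T$ has a node $t\not\subset r$, and $(T)_t$ forces $t\subset g$, hence $g\ne r$.
\end{proof}

Given a name $\dot f$ for an element of $\omega^\omega$, we can decide $\dot f(0),\dot f(1),\dots$ along a decreasing sequence of conditions, but the intersection of the sequence may be a single branch, which is not a condition. The remedy is to make the decisions along a tree. After deciding $\dot f(0)$ we keep an $\omega$-splitting node, above each of its successors we decide $\dot f(1)$ separately and keep another $\omega$-splitting node, and so on. The kept nodes generate a condition. We record the nodes and the deciding conditions separately, because in Section~\ref{sec:counter} the nodes alone will serve as codes.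

\begin{definition}\label{def:scheme}
A \emph{frame} is a family $\tau=\langle t_s:s\in\omega^{<\omega}\rangle$ of elements of $\omega^{<\omega}$ such that, for every $s$, we have $t_s\subsetneq t_{s^\frown k}$ for all $k$, and the numbers $i^s_k=t_{s^\frown k}(|t_s|)$, $k\in\omega$, are pairwise distinct. A \emph{scheme below $T$} is a frame together with conditions $T_s\in\mathbb M$ such that $T_\emptyset\le T$, $t_s\in T_s$ and $T_{s^\frown k}\le T_s$ for all $s,k$.

An \emph{index tree} is a set $R\subseteq\omega^{<\omega}$ that contains $\emptyset$, is closed under initial segments, and in which every $s\in R$ has infinitely many $k$ with $s^\frown k\in R$. For a frame $\tau$ and an index tree $R$ let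
\[
S(\tau,R)=\{u\in\omega^{<\omega}:u\subseteq t_s\text{ for some }s\in R\},\qquad S(\tau)=S(\tau,\omega^{<\omega}).
\]
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,0) -- (0,1);
\draw[thick] (0,1) -- (-3.5,1.8) -- (-3.5,2.6);
\draw[thick] (0,1) -- (0,3.2);
\draw[thick] (0,1) -- (3.5,1.8) -- (3.5,2.9);
\draw (-4.1,3.2) -- (-3.5,2.6) -- (-2.9,3.2) (-3.5,2.6) -- (-3.5,3.2);
\draw (-0.6,3.8) -- (0,3.2) -- (0.6,3.8) (0,3.2) -- (0,3.8);
\draw (2.9,3.5) -- (3.5,2.9) -- (4.1,3.5) (3.5,2.9) -- (3.5,3.5);
\fill (0,1) circle (2.4pt) (-3.5,2.6) circle (2.4pt) (0,3.2) circle (2.4pt) (3.5,2.9) circle (2.4pt);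
\fill (0,0) circle (1.3pt) (-3.5,1.8) circle (1.3pt) (0,1.8) circle (1.3pt) (3.5,1.8) circle (1.3pt);
\node[right] at (0,0) {$\emptyset$};
\node[below right] at (0,1) {$t_\emptyset$};
\node[left] at (-3.5,1.8) {$t_\emptyset{}^\frown i^\emptyset_0$};
\node[right] at (0,1.9) {$t_\emptyset{}^\frown i^\emptyset_1$};
\node[right] at (3.5,1.8) {$t_\emptyset{}^\frown i^\emptyset_2\quad\cdots$};
\node[left] at (-3.5,2.5) {$t_{\langle0\rangle}$};
\node[left] at (0,3.1) {$t_{\langle1\rangle}$};
\node[left] at (3.5,2.8) {$t_{\langle2\rangle}$};
\node at (-2.5,3.1) {$\cdots$};
\node at (1,3.7) {$\cdots$};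
\node at (4.5,3.4) {$\cdots$};
\end{tikzpicture}
\caption{The bottom of the tree $S(\tau)$ generated by a frame $\tau=\langle t_s\rangle$. The tree splits only at the nodes $t_s$ (large dots), each of which has infinitely many immediate successors $t_s{}^\frown i^s_k$. From $t_s{}^\frown i^s_k$ the tree runs without splitting, for an arbitrary finite number of steps, to $t_{s^\frown k}$.}\label{fig:frame}
\end{figure}

Figure~\ref{fig:frame} shows the tree $S(\tau)$. In a frame, $s\subsetneq s'$ implies $t_s\subsetneq t_{s'}$. If $s$ and $s'$ are incomparable, they extend $r^\frown k$ and $r^\frown k'$ for some $r$ and $k\ne k'$, so $t_s$ and $t_{s'}$ take the different values $i^r_k$ and $i^r_{k'}$ at $|t_r|$ and are incomparable. Together these two facts give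
\begin{equation}\label{eq:frame}
t_s\subsetneq t_{s'}\iff s\subsetneq s'.
\end{equation}

\begin{lemma}[Fusion]\label{lem:fusion}
Let $\tau\in V$ be a frame, let $R\in V$ be an index tree, and let $S=S(\tau,R)$.
\begin{enumerate}
\item[(a)] $S\in\mathbb M$.
\item[(b)] If $S\in G$, there is a unique $b\in\omega^\omega$ with $t_{b|j}\subset g$ for all $j$. Moreover $b|j\in R$ and $g(|t_{b|j}|)=i^{\,b|j}_{b(j)}$ for all $j$.
\item[(c)] If $\tau$ is the frame of a scheme $\langle t_s,T_s\rangle\in V$ below $T$, then $S\le T$, and $S\in G$ implies $T_{b|j}\in G$ for all $j$.
\end{enumerate}
\end{lemma}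

We call $b$ the \emph{address} of $g$ in $\tau$. It depends only on $\tau$ and $g$.

\begin{proof}
(a) Every node of $S$ extends to some $t_s$ with $s\in R$, and $t_s$ has the infinitely many immediate successors $t_s{}^\frown i^s_k\subseteq t_{s^\frown k}$, $s^\frown k\in R$, in $S$.

For the other parts we use the following observation. Let $s\in R$ and let $u\in S$ properly extend $t_s$. Choose $s'\in R$ with $u\subseteq t_{s'}$. By \eqref{eq:frame}, $s'\supseteq s^\frown k$ for some $k$, and $s^\frown k\in R$. Both $u$ and $t_{s^\frown k}$ are initial segments of $t_{s'}$. Hence
\begin{equation}\label{eq:step}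
u\text{ is comparable with }t_{s^\frown k}\text{ and }u(|t_s|)=i^s_k\text{ for some $k$ with }s^\frown k\in R.
\end{equation}

(b) Let $S\in G$, so $g\in[S]$. Every node of $S$ is comparable with $t_\emptyset$, because $t_\emptyset\subseteq t_s$ for all $s$; hence $t_\emptyset\subset g$. Suppose $s\in R$ and $t_s\subset g$. Apply \eqref{eq:step} to $u=g|n$ for each $n>|t_s|$. The resulting $k$ satisfies $i^s_k=g(|t_s|)$, and the numbers $i^s_k$ are distinct, so $k$ does not depend on $n$. For $n=|t_{s^\frown k}|$ comparability gives $t_{s^\frown k}=g|n$. By recursion we obtain $b$ with $b|j\in R$ and $t_{b|j}\subset g$ for all $j$, and $t_{b|(j+1)}\subset g$ gives the stated value of $g(|t_{b|j}|)$. Distinct $s,s'$ of the same length have incomparable $t_s,t_{s'}$, which cannot both be initial segments of $g$; so $b$ is unique.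

(c) Since $t_s\in T_s\subseteq T_\emptyset$ for all $s$, we have $S\le T_\emptyset\le T$. Let $s\in R$. We claim $(S)_{t_s}\subseteq T_s$. Initial segments of $t_s$ lie in $T_s$. If $u\in S$ properly extends $t_s$, then $u\subseteq t_{s'}$ for some $s'\supsetneq s$ as above, so $u\in T_{s'}\subseteq T_s$. Now let $S\in G$ and $s=b|j$. Lemma~\ref{lem:real}(b) gives $(S)_{t_s}\in G$, and therefore $T_s\in G$.
\end{proof}

\medskip
\noindent\textbf{Building schemes.}
All schemes below are built in $V$ by recursion on $|s|$, keeping $t_s$ an $\omega$-splitting node of $T_s$. Given $T$, let $T_\emptyset\le T$ decide the information required at $\emptyset$, and let $t_\emptyset$ be an $\omega$-splitting node of $T_\emptyset$. Given $T_s$ and $t_s$, choose distinct numbers $i^s_k$, $k\in\omega$, with $t_s{}^\frown i^s_k\in T_s$; any infinite subset of the available numbers may be used. For each $k$ let $T_{s^\frown k}\le(T_s)_{t_s{}^\frown i^s_k}$ decide the information required at $s^\frown k$. The condition $T_{s^\frown k}$ has a node of length $|t_s|+1$, which can only be $t_s{}^\frown i^s_k$. Let $t_{s^\frown k}$ be an $\omega$-splitting node of $T_{s^\frown k}$ extending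 it. The information required at $s$ may depend on all choices made at proper initial segments of $s$.

\section{The ground model Cantor set is not Hurewicz}\label{sec:cantor}

Let $Z=(2^\omega)^\omega$, a compact metrizable space homeomorphic to $2^\omega$. By Lemma~\ref{lem:arrays}(b), a subset of $Z\cap V$ fails to be Hurewicz in $V[G]$ as soon as some continuous map carries it onto a family in $\omega^\omega$ without a $\le^*$-bound. No such map is defined on all of $Z^{V[G]}$, which is compact. On $Z\cap V$ a new real provides one: we measure how long each coordinate of a ground model point agrees with the new real.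

For $t\in\omega^{<\omega}$ let
\[
e(t)=0^{t(0)}1\,0^{t(1)}1\cdots0^{t(|t|-1)}1\in2^{<\omega},\qquad q_t=e(t)^\frown000\cdots\in2^\omega,
\]
and let $e(g)=\bigcup_le(g|l)\in2^\omega$. For $p\ne r$ in $2^\omega$ let $\Delta(p,r)=\min\{i:p(i)\ne r(i)\}$. If $t\subset g$, then $e(g)$ begins with $e(t)^\frown0^{g(|t|)}1$, while $q_t$ continues $e(t)$ with zeros only. Hence
\begin{equation}\label{eq:delta}
t\subset g\quad\Longrightarrow\quad\Delta(q_t,e(g))=|e(t)|+g(|t|)\ge g(|t|).
\end{equation}
So a large jump of $g$ immediately after $t$ brings $e(g)$ close to the ground model point $q_t$.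

Since $g$ can be recovered from $e(g)$ by counting zeros between consecutive ones, Lemma~\ref{lem:real}(c) gives $e(g)\notin V$. In $V[G]$ we may therefore define, for $x\in Z\cap V$,
\[
h_x(n)=\Delta(x(n),e(g))\qquad(n\in\omega).
\]
The map $x\mapsto h_x$ is continuous on $Z\cap V$: the set $\{x:h_x(n)=i\}$ consists of those $x$ for which $x(n)$ begins with the string that agrees with $e(g)$ below $i$ and differs from it at $i$. We write $\dot h_x$ for the name of $h_x$.

The proposed bound $f$ lives in $V[G]$ and may be computed from $g$, so it does not suffice that $g$ escapes ground model functions. What helps is timing: each value $f(n)$ is decided at some splitting node, before $g$ makes its next jump.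

\begin{example}\label{ex:timing}
Let $\varphi:\omega^{<\omega}\to\omega$ be in $V$ and let $f(n)=\varphi(g|n)$. We thin out the full tree $\omega^{<\omega}$ and define $x\in Z\cap V$ so that $h_x(n)>f(n)$ for two values of $n$.

At the root, $f(0)=\varphi(\emptyset)$ is already known. Put $x(0)=q_\emptyset=000\cdots$, so that $h_x(0)=g(0)$ by \eqref{eq:delta}, and keep only the nodes $\langle i\rangle$ with $i>\varphi(\emptyset)$. Then $h_x(0)>f(0)$ along every remaining branch.

To win again above $\langle i\rangle$ we want to place a point $q_t$ with $t\supseteq\langle i\rangle$ at some coordinate. This point depends on $i$, so different $i$ need different coordinates; choose distinct odd numbers $n_i$. If $n_i>1$, the node $\langle i\rangle$ does not yet determine $g|n_i$. So we let the tree run without splitting to $t^i=\langle i,0,\dots,0\rangle$ of length $n_i$, where $f(n_i)=\varphi(t^i)$ becomes known. Put $x(n_i)=q_{t^i}$ and keep only the successors $t^i{}^\frown j$ with $j>\varphi(t^i)$. If $t^i{}^\frown j\subset g$, then $h_x(n_i)\ge j>f(n_i)$.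

The argument uses two properties of superperfect trees: nonsplitting stretches let us wait until $f(n_i)$ is decided, and $\omega$-splitting lets $g$ jump above the decided value.
\end{example}

Continuing through all levels requires only infinitely many coordinates, one for each node. They can be taken from any infinite set $a\subseteq\omega$, and the coordinates outside $a$ remain free. This freedom is what the construction in Section~\ref{sec:counter} will use.

\begin{lemma}\label{lem:evade}
In $V$, let $a\subseteq\omega$ be infinite and let $T\Vdash\dot f\in\omega^\omega$. There are $q:a\to2^\omega$ and $S\le T$ such that $S\Vdash\dot h_x\not\le^*\dot f$ for every $x\in Z$ with $x|a=q$.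
\end{lemma}

\begin{proof}
Fix a bijection $s\mapsto n_s$ from $\omega^{<\omega}$ onto $a$. Build a scheme below $T$ and numbers $f_s$ such that $T_s\Vdash\dot f(n_s)=f_s$ and $i^s_k>f_s$ for all $k$; the second demand discards only finitely many successors of the $\omega$-splitting node $t_s$. Put $q(n_s)=q_{t_s}$ and $S=S(\tau)$. By Lemma~\ref{lem:fusion}, $S$ is a condition below $T$.

Let $x\in Z\cap V$ with $x|a=q$, let $G$ be generic with $S\in G$, and let $b$ be the address of $g$. For $s=b|j$ we have $t_s\subset g$, $T_s\in G$ and $g(|t_s|)=i^s_{b(j)}$, so \eqref{eq:delta} gives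
\[
h_x(n_s)=\Delta(q_{t_s},e(g))\ge i^s_{b(j)}>f_s=f(n_s).
\]
The numbers $n_{b|j}$, $j\in\omega$, are distinct, so $h_x\not\le^*f$.
\end{proof}

\begin{proposition}\label{prop:cantor}
Let $X\in V$ be a metrizable space that contains a copy of $2^\omega$ in $V$. Then $X$ is not Hurewicz in $V[G]$.
\end{proposition}

\begin{proof}
First let $X=Z\cap V$ and suppose that $X$ is Hurewicz in $V[G]$. By Lemma~\ref{lem:arrays}(b) there are a name $\dot f$ and $T\in G$ forcing $\dot f\in\omega^\omega$ and $\dot h_x\le^*\dot f$ for all $x\in Z\cap V$. Lemma~\ref{lem:evade} with $a=\omega$ gives $x=q\in Z\cap V$ and $S\le T$ forcing $\dot h_x\not\le^*\dot f$, a contradiction.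

In general, let $K\subseteq X$ be homeomorphic in $V$ to $2^\omega$, and hence to $Z$. The homeomorphism matches the ground model open sets of $K$ and of $Z$, which are bases in $V[G]$, so in $V[G]$ the subspace $K$ is homeomorphic to $Z\cap V$ and is not Hurewicz. The set $X\setminus K$ is open in $V$ and remains open in $V[G]$. A closed subspace of a Hurewicz space is Hurewicz (add the complement to each cover), so $X$ is not Hurewicz in $V[G]$.
\end{proof}

\section{A counterexample under CH}\label{sec:counter}

The proof of Proposition~\ref{prop:cantor} used only that $Z\cap V$ contains, for each pair $(T,\dot f)$, a point as in Lemma~\ref{lem:evade}. To prove Theorem~\ref{thm:A} we build a set $X\subseteq Z$ with such points that is still Hurewicz and omits a point from every copy of $2^\omega$. We use a recursion of length $\omega_1$, which requires two preparations: a list of $2^{\aleph_0}$ pairs $(T,\dot f)$ that suffices, and a supply of $\sigma$-compact sets for Lemma~\ref{lem:sigma} that are large enough to contain the required points.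

\subsection*{Continuum many names suffice}

The antichains of $\mathbb M$ can be as large as the continuum: the trees $\{t:t(2n)=r(n)\text{ whenever }2n<|t|\}$ for $r\in2^\omega$ are pairwise incompatible. So we cannot count names for reals by counting countable antichains. Fusion shows instead that, below a suitable condition, every name for a real is given by a countable object.

A \emph{code} is a pair $(\tau,v)$ of a frame $\tau$ and a function $v:\omega^{<\omega}\to\omega$. There are at most $2^{\aleph_0}$ codes. By Lemma~\ref{lem:fusion}(b), for each code in $V$ there is a name $\dot f_{\tau,v}$ that $S(\tau)$ forces to be the function $j\mapsto v(b|j)$, where $b$ is the address of $g$ in $\tau$.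

\begin{lemma}\label{lem:codes}
In $V$, if $T\Vdash\dot f\in\omega^\omega$, there is a code $(\tau,v)$ with $S(\tau)\le T$ and $S(\tau)\Vdash\dot f=\dot f_{\tau,v}$.
\end{lemma}

\begin{proof}
Build a scheme below $T$, with frame $\tau$, and numbers $v(s)$ such that $T_s\Vdash\dot f(|s|)=v(s)$. By Lemma~\ref{lem:fusion}(c), $S(\tau)\le T$, and if $S(\tau)\in G$ then $T_{b|j}\in G$, so $f(j)=v(b|j)$ for all $j$.
\end{proof}

\subsection*{A tower of $\sigma$-compact sets}

We shall arrange a decreasing sequence of $\sigma$-compact sets $F_\alpha$, $\alpha<\omega_1$, and choose all points at stages $\ge\alpha$ from $F_\alpha$. Then $X$ is contained in the union of $F_\alpha$ and a countable set, for every $\alpha$. The sets $F_\alpha$ must shrink enough to lose a point of each copy of $2^\omega$, and must stay large enough to contain points with arbitrary prescribed values on some infinite set of coordinates. Both demands are met by fixing the coordinates in a coinfinite set. The fixed set has to grow at each of $\omega_1$ steps, which a chain of subsets of $\omega$ cannot do under true inclusion, so we work modulo finite sets.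

A \emph{pattern} is a function $y:d\to2^\omega$ whose domain $d\subseteq\omega$ has infinite complement. Regarding functions as sets of pairs, write $y\subseteq^*y'$ if $y\setminus y'$ is finite, that is, if all but finitely many $n\in\operatorname{dom}y$ satisfy $n\in\operatorname{dom}y'$ and $y'(n)=y(n)$. This relation is transitive. For a pattern $y$ let $F(y)=\{x\in Z:y\subseteq^*x\}$.

\begin{lemma}\label{lem:patterns}
\begin{enumerate}
\item[(a)] $F(y)$ is $\sigma$-compact, and $y\subseteq^*y'$ implies $F(y')\subseteq F(y)$.
\item[(b)] For every pattern $y$ and every $c\in Z$ there is a pattern $y'\supseteq y$ with infinite domain and $c\notin F(y')$.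
\item[(c)] If $y^0,y^1,\dots$ are patterns with $y^j\subseteq^*y^i$ for $j<i$, there is a pattern $y$ with $y^j\subseteq^*y$ for all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $F(y)$ is the union over $m$ of the closed sets $\{x\in Z:x(n)=y(n)\text{ for all }n\in\operatorname{dom}y\text{ with }n\ge m\}$. The second statement is transitivity of $\subseteq^*$.

(b) Split $\omega\setminus\operatorname{dom}y$ into infinite sets $a'$ and $a''$. Extend $y$ to $y'$ on $\operatorname{dom}y\cup a''$ by choosing $y'(n)\ne c(n)$ for $n\in a''$. The complement of $\operatorname{dom}y'$ is $a'$, and $y'$ disagrees with $c$ on the infinite set $a''$.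

(c) Choose $0=N_0<N_1<\cdots$ recursively so that the interval $[N_i,N_{i+1})$ contains a number outside $\operatorname{dom}y^i$, and so that $y^j|[N_{i+1},\infty)\subseteq y^{i+1}$ for all $j\le i$. Let $y=\bigcup_iy^i|[N_i,N_{i+1})$. This is a function, and its domain misses a number in each interval, so $y$ is a pattern. Fix $j$ and let $n\in\operatorname{dom}y^j$ with $n\ge N_j$, say $N_i\le n<N_{i+1}$ with $i\ge j$. Then $n\in\operatorname{dom}y^i$ and $y^i(n)=y^j(n)$, trivially if $i=j$ and by the choice of $N_i$ if $i>j$. So $y(n)=y^j(n)$, and $y^j\subseteq^*y$.
\end{proof}

\subsection*{The recursion}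

It remains to see how to obtain the hypothesis of Lemma~\ref{lem:sigma}. Consider $k=1$ and a $G_\delta$ set $H$ handled at stage $\alpha$. Let $L_\alpha$ be the union of $F_\alpha$ and the countable set of points chosen so far; it is $\sigma$-compact and will contain $X$. If $L_\alpha\subseteq H$, it is the set that the lemma asks for. If not, we put a point of $L_\alpha\setminus H$ into $X$, and then $H$ does not contain $X$ and needs no attention. For general $k$ we do the same with $L_\alpha^k$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Work in $V$. A second countable space has at most $2^{\aleph_0}$ open sets, closed sets and $G_\delta$ sets. By CH we may fix enumerations of length $\omega_1$, in which every item appears at least once, of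
\begin{itemize}
\item all pairs $(k_\alpha,H_\alpha)$ with $k_\alpha\ge1$ and $H_\alpha$ a $G_\delta$ subset of $Z^{k_\alpha}$,
\item all subsets $P_\alpha$ of $Z$ homeomorphic to $2^\omega$ (these are closed in $Z$),
\item all codes $(\tau_\alpha,v_\alpha)$.
\end{itemize}
By recursion on $\alpha<\omega_1$ we choose, in this order, a pattern $y_\alpha$ with $y_\beta\subseteq^*y_\alpha$ for all $\beta<\alpha$, a finite set $X_\alpha\subseteq F_\alpha=F(y_\alpha)$, and a point $c_\alpha\in P_\alpha$. Let $X_{<\alpha}=\bigcup_{\beta<\alpha}X_\beta$, a countable set, and $L_\alpha=X_{<\alpha}\cup F_\alpha$.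

\emph{The pattern.} Let $y_0=\emptyset$. At a successor stage let $y_{\alpha+1}\supseteq y_\alpha$ be given by Lemma~\ref{lem:patterns}(b), so that $c_\alpha\notin F_{\alpha+1}$. At a limit stage $\alpha$ apply Lemma~\ref{lem:patterns}(c) to $y_{\alpha_0},y_{\alpha_1},\dots$, where $\alpha_0<\alpha_1<\cdots$ is cofinal in $\alpha$. In both cases transitivity gives $y_\beta\subseteq^*y_\alpha$ for all $\beta<\alpha$.

\emph{The points.} The set $X_\alpha$ consists of the following points.
\begin{enumerate}
\item[(i)] Apply Lemma~\ref{lem:evade} to $a=\omega\setminus\operatorname{dom}y_\alpha$, $T=S(\tau_\alpha)$ and $\dot f_{\tau_\alpha,v_\alpha}$, obtaining $q$ and $S_\alpha\le S(\tau_\alpha)$. Put $x^\alpha=y_\alpha\cup q$ into $X_\alpha$. Then $x^\alpha\in F_\alpha$ and $S_\alpha\Vdash\dot h_{x^\alpha}\not\le^*\dot f_{\tau_\alpha,v_\alpha}$.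
\item[(ii)] If $L_\alpha^{k_\alpha}\not\subseteq H_\alpha$, choose $\xi\in L_\alpha^{k_\alpha}\setminus H_\alpha$ and put into $X_\alpha$ those coordinates of $\xi$ that are not in $X_{<\alpha}$. These coordinates lie in $F_\alpha$.
\end{enumerate}

\emph{The omitted point.} Choose $c_\alpha\in P_\alpha\setminus(X_{<\alpha}\cup X_\alpha)$, which is possible because $P_\alpha$ is uncountable.

Let $X=\bigcup_{\alpha<\omega_1}X_\alpha$. By Lemma~\ref{lem:patterns}(a), $X_\beta\subseteq F_\beta\subseteq F_\alpha$ for $\beta\ge\alpha$, and hence
\begin{equation}\label{eq:tower}
X\subseteq L_\alpha=X_{<\alpha}\cup F_\alpha\qquad\text{for every }\alpha<\omega_1.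
\end{equation}

\emph{In $V$, $X$ contains no copy of $2^\omega$.} Every copy is some $P_\alpha$. The point $c_\alpha\in P_\alpha$ is not in $X_{<\alpha+1}$ by its choice and not in $F_{\alpha+1}$ by the choice of $y_{\alpha+1}$. By \eqref{eq:tower} for $\alpha+1$, $c_\alpha\notin X$.

\emph{In $V$, every $X^k$ is Hurewicz.} We verify the hypothesis of Lemma~\ref{lem:sigma} in $Z^k$. Let $H\supseteq X^k$ be a $G_\delta$ set and let $(k,H)=(k_\alpha,H_\alpha)$. If a point $\xi$ had been chosen in (ii) at stage $\alpha$, all its coordinates would lie in $X_{<\alpha}\cup X_\alpha$, so that $\xi\in X^k\setminus H$, which is impossible. Hence $L_\alpha^k\subseteq H$, and $X^k\subseteq L_\alpha^k$ by \eqref{eq:tower}. The set $L_\alpha$ is the union of a countable set and a $\sigma$-compact set, so it is $\sigma$-compact, and so is its finite power $L_\alpha^k$.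

\emph{In $V[G]$, $X$ is not Hurewicz.} Suppose that $X$ is Hurewicz in $V[G]$ for some generic $G$. The map $x\mapsto h_x$ is continuous on $X$, so Lemma~\ref{lem:arrays}(b) gives a name $\dot f$ and $T\in G$ forcing $\dot f\in\omega^\omega$ and $\dot h_x\le^*\dot f$ for all $x\in X$. By Lemma~\ref{lem:codes} there is $\alpha$ with $S(\tau_\alpha)\le T$ and $S(\tau_\alpha)\Vdash\dot f=\dot f_{\tau_\alpha,v_\alpha}$. The condition $S_\alpha\le S(\tau_\alpha)\le T$ forces $\dot h_{x^\alpha}\not\le^*\dot f$ by (i), and it forces $\dot h_{x^\alpha}\le^*\dot f$ because $x^\alpha\in X$. This is a contradiction.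
\end{proof}

CH enters through the length of the enumerations. Because every stage $\alpha$ is a countable ordinal, limit stages are covered by Lemma~\ref{lem:patterns}(c), and $X_{<\alpha}$ is countable, which makes $L_\alpha$ $\sigma$-compact and leaves room for $c_\alpha$.

\section{Sets that carry a measure}\label{sec:measure}

We turn to Theorem~\ref{thm:B}. The set $X$ need not be measurable, so we first move the measure to a Borel set in which $X$ has full outer measure. Work in $V$. Let $\nu^*(X)$ be the infimum of $\nu(B)$ over Borel sets $B\supseteq X$. Intersecting a sequence of Borel sets whose measures approach the infimum, we get a Borel set $B\supseteq X$ with $\nu(B)=\nu^*(X)$. Let $\nu_B(C)=\nu(C\cap B)$. This is a finite Borel measure, and it satisfies the hypothesis of the theorem: if $N$ is $\nu_B$-null, then $N\cap B$ is a $\nu$-null Borel set and $X\cap N=X\cap(N\cap B)$. If a Borel set $C$ with $\nu_B(C)>0$ were disjoint from $X$, then $B\setminus C$ would contain $X$ and satisfy $\nu(B\setminus C)=\nu(B)-\nu_B(C)<\nu^*(X)$, where the strict inequality uses that $\nu$ is finite. Replacing $\nu$ by $\nu_B$, we may therefore assume: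
\begin{equation}\label{eq:star}
\text{every Borel set }C\in V\text{ with }\nu(C)>0\text{ meets }X.
\end{equation}

The argument is easiest to see without forcing.

\begin{example}\label{ex:sierpinski}
Every Sierpi\'nski set $X$ is Hurewicz. Start from Lebesgue measure and pass to $\nu$ as above, so that \eqref{eq:star} holds and $X$ meets every $\nu$-null Borel set in a countable set. Let $\langle W^n_m\rangle$ be an array of clopen sets for $X$.

\emph{Step 1.} For each $n$ the Borel set $2^\omega\setminus\bigcup_mW^n_m$ misses $X$, so it is null by \eqref{eq:star}, and $\nu(W^n_m)\to\nu(2^\omega)$ as $m\to\infty$.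

\emph{Step 2.} Choose $f_0(n)$ such that $C_n=2^\omega\setminus W^n_{f_0(n)}$ has measure below $2^{-n}$. By the Borel--Cantelli lemma (if $\sum_n\nu(C_n)<\infty$, then the set of points lying in infinitely many $C_n$ is null), the set $N$ of points in infinitely many $C_n$ is null. So $f_0$ bounds the array on $X\setminus N$. The countable set $X\cap N$ is Hurewicz, so some $f_1$ bounds the array on it, and $\max(f_0,f_1)$ bounds the array on $X$. Lemma~\ref{lem:arrays}(c) applies.
\end{example}

When the array lies in $V[G]$, both steps break down, because the Borel sets $2^\omega\setminus\bigcup_mW^n_m$ and $N$ are no longer in $V$, and the hypotheses speak only about Borel sets of $V$. We repair the steps in turn. In $V[G]$ we use $\nu$ only on clopen sets: $\nu(W)$ means the measure of the clopen set of $V$ with the same code. This restriction of $\nu$ is a finitely additive function that belongs to $V$.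

\begin{lemma}\label{lem:full}
Assume \eqref{eq:star}. Let $G$ be any $\mathbb M$-generic filter over $V$ and let $\langle W_m:m\in\omega\rangle\in V[G]$ be an increasing sequence of clopen sets with $X\subseteq\bigcup_mW_m$. Then $\nu(W_m)\to\nu(2^\omega)$.
\end{lemma}

If the lemma fails, the complements $E_m$ decrease, have measure at least some $\delta>0$, and have no common point in $X$. A scheme yields a ground model tree of possible values $E_s$, where each $E_{s^\frown k}$ is obtained from $E_s$ by removing a set of measure below a prescribed $\varepsilon_s$. We look for $x\in X$ that survives along the generic branch. We cannot ask that $x$ lie in all $E_s$: the bound $\varepsilon_s$ is fixed at $s$ and is the same for all successors, so it gives no control over the infinite union $\bigcup_k(E_s\setminus E_{s^\frown k})$. But a Miller condition needs only infinitely many successors at $t_s$, and the points of $E_s$ that lie in only finitely many $E_{s^\frown k}$ do form a set of measure at most $\varepsilon_s$. So we choose $x$ first and then prune the scheme to the index tree of nodes at which $x$ survives. This is the only place where an index tree other than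 $\omega^{<\omega}$ is used.

\begin{proof}
Suppose not. The numbers $\nu(W_m)$ increase and are bounded by $\nu(2^\omega)$, so there are a rational $\delta>0$, names $\dot E_m$ for the sets $2^\omega\setminus W_m$, and a condition $T$ forcing that the $\dot E_m$ are clopen and decreasing, that $\nu(\dot E_m)\ge\delta$ for all $m$, and that $X\cap\bigcap_m\dot E_m=\emptyset$.

Work in $V$. Fix rationals $\varepsilon_s>0$, $s\in\omega^{<\omega}$, with $\sum_s\varepsilon_s<\delta$. The condition $T$ forces that the bounded decreasing sequence $\nu(\dot E_m)$ converges, and that $\nu(\dot E_m\setminus\dot E_{m'})=\nu(\dot E_m)-\nu(\dot E_{m'})$ for $m\le m'$. So for each $\varepsilon>0$ it forces that all sufficiently large $m$ satisfy $\nu(\dot E_m\setminus\dot E_{m'})<\varepsilon$ for all $m'\ge m$. Hence we can build a scheme below $T$, numbers $m_s$ with $m_{s^\frown k}>m_s$, and clopen sets $E_s$ such that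
\[
T_s\Vdash\ \dot E_{m_s}=E_s\ \text{ and }\ \forall m\ge m_s\ \ \nu(\dot E_{m_s}\setminus\dot E_m)<\varepsilon_s;
\]
at each node we first decide a suitable $m_s$ and then the set $\dot E_{m_s}$. Since $T_\emptyset\le T$, we have $\nu(E_\emptyset)\ge\delta$. The condition $T_{s^\frown k}\le T_s$ forces both $\dot E_{m_s}=E_s$ and $\dot E_{m_{s^\frown k}}=E_{s^\frown k}$, so
\[
E_{s^\frown k}\subseteq E_s\qquad\text{and}\qquad\nu(E_s\setminus E_{s^\frown k})<\varepsilon_s .
\]
Let
\[
D_s=\{x\in E_s:x\in E_{s^\frown k}\text{ for only finitely many }k\}=\bigcup_l\bigcap_{k\ge l}(E_s\setminus E_{s^\frown k}).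
\]
The $l$-th set in this increasing union is contained in $E_s\setminus E_{s^\frown l}$, so it has measure below $\varepsilon_s$, and $\nu(D_s)\le\varepsilon_s$. Therefore the Borel set $E_\emptyset\setminus\bigcup_sD_s$ has measure at least $\delta-\sum_s\varepsilon_s>0$, and by \eqref{eq:star} it contains a point $x\in X$.

Let $R=\{s:x\in E_s\}$. Then $\emptyset\in R$. The set $R$ is closed under initial segments because $E_{s^\frown k}\subseteq E_s$. If $s\in R$, then $x\in E_s\setminus D_s$, so $s^\frown k\in R$ for infinitely many $k$. Thus $R$ is an index tree in $V$, and $S=S(\tau,R)$ is a condition below $T$. By Lemma~\ref{lem:fusion}, $S$ forces that $b|j\in R$ and $T_{b|j}\in G$ for all $j$, hence that $x\in E_{b|j}=\dot E_{m_{b|j}}$ for all $j$. The numbers $m_{b|j}$ increase strictly with $j$ and the sets $\dot E_m$ decrease, so $S\Vdash x\in\bigcap_m\dot E_m$. Since $x\in X$ and $S\le T$, this is a contradiction.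
\end{proof}

For Step 2 we need a null set in $V$ that contains the exceptional points for a function $f_0\in V[G]$. A scheme lists in $V$ all candidates $C_s$ for the sets $C_n$. Here the level $n=|s|$ of the array is new at each node, so the error bound at $s$ can be chosen freely; we make the errors summable over the whole tree and apply Borel--Cantelli to all $C_s$ together.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Assume \eqref{eq:star}. We verify the hypothesis of Lemma~\ref{lem:arrays}(c) for $X$ in $V[G]$. Let $\langle W^n_m\rangle\in V[G]$ be an array of clopen sets for $X$. Take names $\dot W^n_m$ and $T\in G$ forcing that they form such an array. Lemma~\ref{lem:full} holds for every generic filter, so $T$ forces that for every $n$ and every rational $\varepsilon>0$ there is $m$ with $\nu(2^\omega\setminus\dot W^n_m)<\varepsilon$.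

In $V$ fix rationals $\varepsilon_s>0$ with $\sum_s\varepsilon_s<\infty$. Below any $T^*\le T$ we can build a scheme, numbers $f_s$ and clopen sets $C_s$ with
\[
T_s\Vdash\dot W^{|s|}_{f_s}=2^\omega\setminus C_s,\qquad\nu(C_s)<\varepsilon_s,
\]
and then $S(\tau)\le T^*$. So the conditions $S(\tau)$ arising from such schemes are dense below $T$, and we may fix such a scheme in $V$ with $S(\tau)\in G$. In $V$ let
\[
N=\{x\in2^\omega:x\in C_s\text{ for infinitely many }s\in\omega^{<\omega}\}.
\]
This is a Borel set, and $\nu(N)=0$ by the Borel--Cantelli lemma, since $\sum_s\nu(C_s)<\infty$.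

In $V[G]$ let $b$ be the address of $g$ in $\tau$ and put $f_0(n)=f_{b|n}$. By Lemma~\ref{lem:fusion}(c), $T_{b|n}\in G$, so $W^n_{f_0(n)}=2^\omega\setminus C_{b|n}$. A point $x\in X\setminus N$ lies in only finitely many $C_s$, and the nodes $b|n$ are distinct, so $x\in W^n_{f_0(n)}$ for all but finitely many $n$. By hypothesis $X\cap N$ is Hurewicz in $V[G]$, so Lemma~\ref{lem:arrays}(a) gives $f_1$ bounding the array on $X\cap N$. Since $W^n_m$ increases with $m$, the function $\max(f_0,f_1)$ bounds the array on $X$. By Lemma~\ref{lem:arrays}(c), $X$ is Hurewicz in $V[G]$.
\end{proof}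

\begin{remark}\label{rem:compare}
The hypothesis on null sets in Theorem~\ref{thm:B} is used once, for the set $N$, and it cannot be dropped. For the space $X$ of Theorem~\ref{thm:A} and the product of the Lebesgue measures on $Z$, it fails in the strongest way, because $X$ lies inside a null Borel set of $V$. Indeed, $X\subseteq X_0\cup F_1$ by \eqref{eq:tower}, the set $X_0$ is finite, and $\operatorname{dom}y_1$ is infinite, so $F_1$ is a countable union of closed sets each of which fixes the value of some coordinate.
\end{remark}

\begin{thebibliography}{1}

\bibitem{RZ}
Du\v{s}an Repov\v{s} and Lyubomyr Zdomskyy,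
\emph{Preservation of $\gamma$-spaces and covering properties of products},
arXiv:1909.07614 (2019).

\end{thebibliography}
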